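\title{Tame functions on the isometry group of the Urysohn sphere}

\begin{abstract}
We prove that every tame function on the isometry group of the Urysohn sphere is constant, which answers a question of Ibarluc\'ia. The same holds for the unbounded Urysohn space. The proof has two independent halves. A gluing construction shows that a tame function which is right invariant under the pointwise stabilizer of a finite nonempty set is constant. Extreme amenability of sufficiently many of these stabilizers then reduces an arbitrary tame function to that case. As consequences, these groups act trivially on every tame compact system and have no non-trivial uniformly bounded, strongly continuous linear representation on a real Banach space that does not contain an isomorphic copy of $\ell_1$. We also isolate the reduction as a transfer principle for general topological groups.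
\end{abstract}


\section{The question and the answer}

\subsection{Tame functions}
Let $\mathbb U_1$ be the \emph{Urysohn sphere}: the unique, up to isometry, complete separable metric space of diameter $1$ that is ultrahomogeneous (every isometry between finite subsets extends to an isometry of the whole space) and contains an isometric copy of every separable metric space of diameter at most $1$. Its isometry group $\mathrm{Iso}(\mathbb U_1)$, with the topology of pointwise convergence, is a Polish group.

Let $G$ be a topological group with identity $e$. A bounded function $f\colon G\to\mathbb R$ is \emph{right uniformly continuous}, $f\in\mathrm{RUC}(G)$, if $\sup_{g\in G}|f(hg)-f(g)|\to0$ as $h\to e$, and \emph{left uniformly continuous} if $\sup_{g\in G}|f(gh)-f(g)|\to 0$ as $h\to e$. We write $\mathrm{UC}(G)$ for the set of functions that are both. A function in $\mathrm{RUC}(G)$ is continuous, because $f(g')-f(g)=f((g'g^{-1})g)-f(g)$.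

A sequence $(f_n)$ of real functions on a set $X$ is \emph{independent} if there are reals $r<s$ such that for all finite disjoint $P,M\subset\mathbb N$ there is $x\in X$ with
\[
 f_n(x)<r\quad(n\in P),\qquad f_n(x)>s\quad (n\in M).
\]
So the $f_n$ behave like coin tosses: every finite list of demands ``low'' or ``high'' is met at a single point. A function $f\in\mathrm{RUC}(G)$ is \emph{tame}, $f\in\mathrm{Tame}(G)$, if its orbit $\{f(h\,\cdot):h\in G\}$ under left translation contains no independent sequence. Equivalently, $f$ comes from a tame compact $G$-system in the sense of Glasner and Megrelishvili; we do not use this equivalence.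

Two examples show what the definition detects.

\begin{example}[An order gives tame functions]\label{ex:order}
Let $G=\mathrm{Aut}(\mathbb Q,<)$ with the topology of pointwise convergence on the discrete set $\mathbb Q$, and let $f(g)=1$ if $g(0)<0$ and $f(g)=0$ otherwise. Then $f(hg)=1$ if and only if $g(0)<h^{-1}(0)$. In particular $f(hg)=f(g)$ when $h$ fixes $0$, so $f\in\mathrm{RUC}(G)$. Of two left translates $f_1,f_2$ of $f$ one is dominated by the other, say $f_1\le f_2$. Then $f_2<r<s<f_1$ has no solution, so not even two translates can be independent. Thus $f$ is tame, and it is not constant.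
\end{example}

\begin{example}[A distance is not tame]\label{ex:onepoint}
Let $G=\mathrm{Iso}(\mathbb U_1)$, fix $x_0,b\in\mathbb U_1$, and let $f(g)=d(x_0,gb)$. Since $|f(hg)-f(g)|\le d(h^{-1}x_0,x_0)$, we have $f\in\mathrm{RUC}(G)$. Choose points $x_1,x_2,\dots$ of $\mathbb U_1$ at mutual distance $\frac12$ and $h_n\in G$ with $h_n^{-1}x_0=x_n$. Then $f(h_ng)=d(x_n,gb)$. Given finite disjoint $P,M$, consider a new point $y$ at distance $\frac12$ from $x_n$ for $n\in P$ and at distance $\frac34$ from $x_n$ for $n\in M$. The triangle $x_n,x_m,y$ has one side $\frac12$ and two sides from $\{\frac12,\frac34\}$, so the triangle inequalities hold. Hence such a $y$ exists in $\mathbb U_1$ (see (EP) below), and $y=gb$ for some $g\in G$. The sequence $(f(h_n\,\cdot))$ is independent with $r=\frac9{16}$, $s=\frac{11}{16}$.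
\end{example}

In Example~\ref{ex:order} the translates are ordered and obstruct one another. In Example~\ref{ex:onepoint} we spread the points $x_n$ apart, and then their demands on $y$ no longer conflict. This suggests that $\mathrm{Iso}(\mathbb U_1)$ has no non-constant tame function. It is known that every function in $\mathrm{Tame}\cap\mathrm{UC}$ on $\mathrm{Iso}(\mathbb U_1)$ is constant, and Ibarluc\'ia \cite{Iba} asked whether there are non-constant tame functions. We show that there are none. Let $\mathbb U_\infty$ denote the unbounded \emph{Urysohn space}: the unique, up to isometry, complete separable ultrahomogeneous metric space that contains an isometric copy of every separable metric space.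

\begin{theorem}\label{thm:main}
Let $G$ be $\mathrm{Iso}(\mathbb U_1)$ or $\mathrm{Iso}(\mathbb U_\infty)$, with the topology of pointwise convergence. Every $f\in\mathrm{Tame}(G)$ is constant. Equivalently, if $f\in\mathrm{RUC}(G)$ is not constant, then $\{f(h\,\cdot):h\in G\}$ contains an independent sequence.
\end{theorem}

Multiplying a metric by a positive constant does not change the isometry group, so the same holds for Urysohn spaces of every finite positive diameter. The proof does not use the fact about $\mathrm{Tame}\cap\mathrm{UC}$.

\subsection{The two halves of the proof}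
For a finite set $B$ of points let $G_B$ be its pointwise stabilizer in $G$. The function $f$ of Example~\ref{ex:onepoint} is right invariant under $G_{\{b\}}$: it depends on $g$ only through $gb$. The first half of the proof (Section~\ref{sec:inv}) shows that \emph{every} non-constant function in $\mathrm{RUC}(G)$ that is right invariant under some $G_B$ has an independent sequence of translates. The idea is that of Example~\ref{ex:onepoint}, but the low and the high position of $y$ must be chosen with care. For instance, $f$ also takes the value $0$, but no point $y$ has distance $0$ from both $x_1$ and $x_2$.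

Functions in $\mathrm{RUC}(G)$ need not be right invariant under any stabilizer.

\begin{example}\label{ex:set}
Let $G=\mathrm{Iso}(\mathbb U_1)$, fix $x_0\in\mathbb U_1$, let $Y=\{y_1,y_2,\dots\}\subset\mathbb U_1$ be a set of points at mutual distance $1$, and let $f(g)=d(x_0,gY)=d(g^{-1}x_0,Y)$. Then $|f(hg)-f(g)|\le d(h^{-1}x_0,x_0)$, so $f\in\mathrm{RUC}(G)$. Let $B$ be finite. Each $b\in B$ is at distance less than $\frac12$ from at most one $y_n$, so some $y_n$ satisfies $d(y_n,b)\ge\frac12$ for all $b\in B$. By (EP) below there is $w$ with $d(w,b)=d(y_n,b)$ for $b\in B$ and $d(w,y_n)=\frac12$, and by ultrahomogeneity there is $k\in G_B$ with $kw=y_n$. Choose $g$ with $g^{-1}x_0=y_n$. Then $f(g)=0$, while $f(gk)=d(w,Y)=\frac12$, because $d(w,y_m)\ge1-\frac12$ for $m\ne n$. So $f$ is not right $G_B$-invariant for any finite $B$. Since every neighborhood of $e$ contains some $G_B$, we also see that $f\notin\mathrm{UC}(G)$.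
\end{example}

The second half (Sections~\ref{sec:ea} and~\ref{sec:proof}) produces invariance by a fixed point argument. Right translations commute with left translations, so pointwise limits of right translates of a tame $f$ are tame. If $G_B$ is extremely amenable, which we prove for all finite subsets $B$ of a suitable countable dense set, then it fixes some limit $\varphi$ of right translates $f(\cdot\,k)$ with $k\in G_B$. By the first half $\varphi$ is a constant $c$. Such a limit could have lost all information about $f$. But if $B$ contains a suitable finite set $A$ together with $g^{-1}A$, then translating by $k\in G_B$ hardly changes the two values $f(e)$ and $f(g)$, so both are close to $c$. The set $B$ and the constant $c$ depend on $g$, which ranges over a dense subgroup; the value $f(e)$ is the common reference.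

\section{Gluing finite metric spaces}\label{sec:glue}

In Sections~\ref{sec:glue}--\ref{sec:ea} and in the proof of Theorem~\ref{thm:main}, $\kappa\in\{1,\infty\}$, $\mathbb U=\mathbb U_\kappa$ and $G=\mathrm{Iso}(\mathbb U)$. Unless we say otherwise, all metrics and pseudometrics take finite values in $[0,\kappa]$; $\min(\infty,\cdot)$ means no truncation. For finite $B\subset\mathbb U$ put $G_B=\{g\in G:gb=b\text{ for all }b\in B\}$. A pseudometric may vanish on pairs of distinct points; its metric quotient identifies points at distance $0$.

\smallskip
\noindent\textbf{(EP) Extension property.} \emph{If $Z\subset\mathbb U$ is finite and $W\supset Z$ is a finite metric space with distances at most $\kappa$ that extends the metric of $Z$, then there is an isometric embedding $W\to\mathbb U$ that is the identity on $Z$.} Indeed, embed $W$ by universality, and move the image of $Z$ back to $Z$ by ultrahomogeneity. If $W$ is only a pseudometric space extending the metric of $Z$, we apply (EP) to its metric quotient, which still contains $Z$.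
\smallskip

We often have two finite spaces and want to place them so that certain points $z_e$ and $y_e$ are close. Think of a bridge of length $\ell_e$ between $z_e$ and $y_e$, and measure cross distances along paths that use one bridge. The only thing that can go wrong is that two bridges create a shortcut; the hypothesis of the next lemma says that they do not.

\begin{lemma}[Gluing]\label{lem:glue}
Let $Z,Y$ be finite metric spaces with distances at most $\kappa$, and let $(z_e,y_e,\ell_e)_{e\in E}$ be a nonempty finite family in $Z\times Y\times[0,\infty)$ with
\begin{equation}\label{eq:bridge}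
 |d(z_e,z_{e'})-d(y_e,y_{e'})|\le\ell_e+\ell_{e'}\qquad(e,e'\in E).
\end{equation}
On the disjoint union $Z\sqcup Y$ keep the metrics of $Z$ and $Y$ and put
\[
\rho(z,y)=\min\Bigl(\kappa,\ \min_{e\in E}\bigl[d(z,z_e)+\ell_e+d(y_e,y)\bigr]\Bigr)\qquad (z\in Z,\ y\in Y).
\]
Then $\rho$ is a pseudometric with values at most $\kappa$, and $\rho(z_e,y_e)\le\ell_e$ for all $e$.
\end{lemma}

\begin{proof}
Consider first the expression without truncation at $\kappa$. For $z,z'\in Z$, $y\in Y$ and $e,e'\in E$,
\begin{align*}
&d(z,z_e)+\ell_e+d(y_e,y)+d(y,y_{e'})+\ell_{e'}+d(z_{e'},z')\\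
&\qquad\ge d(z,z_e)+\bigl(\ell_e+\ell_{e'}+d(y_e,y_{e'})\bigr)+d(z_{e'},z')\\
&\qquad\ge d(z,z_e)+d(z_e,z_{e'})+d(z_{e'},z')\ \ge\ d(z,z').
\end{align*}
Minimizing over $e,e'$ gives $d(z,z')\le\rho(z,y)+\rho(y,z')$. Exchanging the roles of $Z$ and $Y$, which is possible since \eqref{eq:bridge} is symmetric, gives $d(y,y')\le\rho(y,z)+\rho(z,y')$. The inequalities $\rho(z,y)\le d(z,z')+\rho(z',y)$ and $\rho(z,y)\le\rho(z,y')+d(y',y)$ follow from the triangle inequalities in $Z$ and in $Y$, applied to each term of the minimum. Finally, replacing a pseudometric by its minimum with $\kappa$ gives a pseudometric, and it does not change the metrics of $Z$ and $Y$.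
\end{proof}

The first application says that if two copies $gB$ and $g'B$ of $B$ look almost alike from a finite set $A$, then one is carried to the other by an isometry that hardly moves $A$.

\begin{lemma}[Moving a copy of $B$]\label{lem:move}
Let $A,B\subset\mathbb U$ be finite and nonempty, $g,g'\in G$, $\delta>0$, and suppose that $|d(a,gb)-d(a,g'b)|\le\delta$ for all $a\in A$, $b\in B$. Then there is $h\in G$ with $hgb=g'b$ for all $b\in B$ and $d(ha,a)\le\delta$ for all $a\in A$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:glue} to $Z=A\cup g'B$, a disjoint copy of $Y=A\cup gB$, and the triples $(a,a,\delta)$ for $a\in A$ and $(g'b,gb,0)$ for $b\in B$. For two triples of the same kind the left side of \eqref{eq:bridge} is $0$, since $g$ and $g'$ are isometries. For a mixed pair, \eqref{eq:bridge} reads $|d(a,g'b)-d(a,gb)|\le\delta$, our assumption. Now (EP) over $Z$ gives an isometric embedding $j\colon Y\to\mathbb U$ with $d(j(gb),g'b)=0$ and $d(j(a),a)\le\delta$. Extend $j$ to $h\in G$ by ultrahomogeneity.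
\end{proof}

\section{Functions invariant under a stabilizer}\label{sec:inv}

In this section $B\subset\mathbb U$ is finite and nonempty, and $\varphi\in\mathrm{RUC}(G)$ is right $G_B$-invariant: $\varphi(gk)=\varphi(g)$ for $g\in G$, $k\in G_B$. So $\varphi(g)$ depends only on the restriction of $g$ to $B$.

\subsection{Distance patterns}
We record the copy $gB$ by the distances from all points to it: $D_g(x,b)=d(x,gb)$. This places the copies in a convex set. Let $R_B$ be the set of all functions $D\colon\mathbb U\times B\to[0,\kappa]$ (with finite values) such that for all $x,x'\in\mathbb U$ and $b,b'\in B$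
\begin{align}
|D(x,b)-D(x',b)|&\le d(x,x')\le D(x,b)+D(x',b),\tag{K1}\label{K1}\\
|D(x,b)-D(x,b')|&\le d(b,b')\le D(x,b)+D(x,b').\tag{K2}\label{K2}
\end{align}
These are the triangle inequalities for a copy of $B$ at distances $D$ from $\mathbb U$. We give $R_B$ the topology and uniformity of pointwise convergence. The conditions are linear inequalities in $D$, so $R_B$ is convex, and $D_g\in R_B$ for $g\in G$.

\begin{lemma}\label{lem:dense}
For $D\in R_B$ and finite $A\subset\mathbb U$ there is $g\in G$ with $D_g=D$ on $A\times B$. Hence $\{D_g:g\in G\}$ is dense in $R_B$.
\end{lemma}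

\begin{proof}
By \eqref{K1} and \eqref{K2}, $A\sqcup B$ with cross distances $D$ is a pseudometric space with distances at most $\kappa$. By (EP) over $A$ there is an isometric copy $b\mapsto b^*$ of $B$ in $\mathbb U$ with $d(a,b^*)=D(a,b)$. By ultrahomogeneity there is $g\in G$ with $gb=b^*$ for all $b\in B$.
\end{proof}

\begin{lemma}\label{lem:hat}
There is a continuous $\hat\varphi\colon R_B\to\mathbb R$ with $\hat\varphi(D_g)=\varphi(g)$ for all $g\in G$.
\end{lemma}

\begin{proof}
Let $\varepsilon>0$. Since $\varphi\in\mathrm{RUC}(G)$, there are a finite nonempty $A\subset\mathbb U$ and $\delta>0$ such that $|\varphi(hg)-\varphi(g)|\le\varepsilon$ for all $g\in G$ whenever $d(ha,a)\le\delta$ for all $a\in A$. Suppose that $|D_g-D_{g'}|\le\delta$ on $A\times B$, and take $h$ from Lemma~\ref{lem:move}. Then $hg$ and $g'$ agree on $B$, so $g'=hgk$ with $k=(hg)^{-1}g'\in G_B$. By invariance $\varphi(g')=\varphi(hg)$, hence $|\varphi(g')-\varphi(g)|\le\varepsilon$.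

Thus $D_g\mapsto\varphi(g)$ is well defined and uniformly continuous on a subset of $R_B$ that is dense by Lemma~\ref{lem:dense}. It extends continuously to $R_B$.
\end{proof}

\subsection{Choosing two patterns}
Suppose that $\hat\varphi(D_0)<\hat\varphi(D_1)$. By continuity a finite set $A\subset\mathbb U$ suffices to see the difference. As in Example~\ref{ex:onepoint} we want copies $A_1,A_2,\dots$ of $A$ and, for given $P,M$, a copy of $B$ that has pattern $D_0$ as seen from $A_n$ for $n\in P$ and pattern $D_1$ as seen from $A_n$ for $n\in M$. Let $x_n\in A_n$ correspond to $x\in A$, and suppose that $d(x_n,x_m)=\eta$ for $n\ne m$. For $D_i$ seen from $x_n$ and $D_j$ from $x_m$ the triangle inequalities require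
\[
 |D_i(x,b)-D_j(x,b)|\le\eta\le D_i(x,b)+D_j(x,b).
\]
The left inequality asks that $D_0$ and $D_1$ be close, relative to the spacing $\eta$ of the copies. The right one asks that the patterns leave room: if $D_0(x,b)=0$, it fails for $i=j=0$. We meet the two requirements in the opposite order. First we add a small $t$ to all distances, so that the right inequality in \eqref{K1} holds with room $t$; then we use convexity to move from one such pattern to another in steps of size at most $\eta=t/2$.

\begin{proposition}\label{prop:inv}
If the right $G_B$-invariant function $\varphi\in\mathrm{RUC}(G)$ is not constant, then $\{\varphi(h\,\cdot):h\in G\}$ contains an independent sequence.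
\end{proposition}

\begin{proof}
For $0<t\le1$ let
\[
R^t=\{D\in R_B:\ D(x,b)+D(x',b)\ge d(x,x')+t\ \text{ for all }x,x'\in\mathbb U,\ b\in B\}.
\]
This set is convex, and $R^{t'}\subset R^t$ for $t\le t'$.

\smallskip
\emph{Room.} For $D\in R_B$ put $D^t=\min(\kappa,D+t)$. We claim that $D^t\in R^t$. The left inequalities in \eqref{K1} and \eqref{K2} survive adding $t$ and truncating. The right ones survive because $D^t\ge D$. For the condition defining $R^t$: if neither $D^t(x,b)$ nor $D^t(x',b)$ is truncated, their sum is at least $d(x,x')+2t$. If one of them is truncated, then $\kappa=1$, this value is $1$, the other is at least $t$, and the sum is at least $1+t\ge d(x,x')+t$. So $R^t\neq\emptyset$. Moreover $D\le D^t\le D+t$, so $D^t\to D$ pointwise as $t\to0$.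

The function $\hat\varphi$ is non-constant on some $R^t$. Otherwise, as the $R^t$ are nonempty and nested, $\hat\varphi$ takes the same constant value $c$ on all of them. Then $\hat\varphi(D)=\lim_{t\to0}\hat\varphi(D^t)=c$ for every $D\in R_B$, and $\varphi$ would be constant. Fix such a $t$ and put $\eta=t/2$.

\smallskip
\emph{Small steps.} Take $D,D'\in R^t$ with $\hat\varphi(D)\ne\hat\varphi(D')$. Fix $x_0\in\mathbb U$. By \eqref{K1}, $|D(x,b)-d(x,x_0)|\le D(x_0,b)$ and likewise for $D'$, so
\[
\sup|D-D'|\le\max_{b\in B}\bigl(D(x_0,b)+D'(x_0,b)\bigr)<\infty .
\]
Divide the segment from $D$ to $D'$, which lies in the convex set $R^t$, into finitely many steps of sup-length at most $\eta$. Some step changes the value of $\hat\varphi$. Its endpoints, suitably labeled, are $D_0,D_1\in R^t$ with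
\begin{equation}\label{eq:step}
\sup|D_0-D_1|\le\eta,\qquad \hat\varphi(D_0)<\hat\varphi(D_1).
\end{equation}
Choose $r<s$ with $\hat\varphi(D_0)<r<s<\hat\varphi(D_1)$. By continuity there is a finite nonempty $A\subset\mathbb U$ such that for $D\in R_B$
\begin{equation}\label{eq:see}
D=D_0\text{ on }A\times B\ \Rightarrow\ \hat\varphi(D)<r,\qquad
D=D_1\text{ on }A\times B\ \Rightarrow\ \hat\varphi(D)>s.
\end{equation}

\smallskip
\emph{The sequence.} On $A\times\mathbb N$ consider the metric $\min\bigl(\kappa,\,d(x,x')+\eta\mathbf 1_{n\ne m}\bigr)$ between $(x,n)$ and $(x',m)$. By universality this countable space embeds isometrically in $\mathbb U$; write $x_n$ for the image of $(x,n)$. For each $n$ the map $x\mapsto x_n$ is isometric on $A$, so by ultrahomogeneity there is $h_n\in G$ with $h_n^{-1}x=x_n$ for $x\in A$. Then for all $g\in G$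
\begin{equation}\label{eq:see2}
D_{h_ng}(x,b)=d(x,h_ngb)=d(x_n,gb)\qquad(x\in A,\ b\in B).
\end{equation}

\smallskip
\emph{Independence.} Let $P,M\subset\mathbb N$ be finite and disjoint, with $S=P\cup M\ne\emptyset$. Let $\sigma=0$ on $P$ and $\sigma=1$ on $M$, and let $A_S=\{x_n:x\in A,\ n\in S\}$. On $A_S\sqcup B$ keep the two given metrics and define cross distances $\rho(x_n,b)=D_{\sigma(n)}(x,b)$. These are positive, since $2D_i(x,b)\ge t$ by the definition of $R^t$ with $x'=x$. We check the triangle inequalities. Triangles $x_n,x_n',b$ satisfy them by \eqref{K1}, and triangles $x_n,b,b'$ by \eqref{K2}. Let $n\neq m$, and consider $x_n,x'_m,b$ with $x,x'\in A$ (possibly equal). Put $i=\sigma(n)$, $j=\sigma(m)$; recall that $d(x_n,x'_m)=\min(\kappa,d(x,x')+\eta)$. First, by \eqref{eq:step} and \eqref{K1},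
\[
|D_i(x,b)-D_j(x',b)|\le|D_i(x,b)-D_i(x',b)|+\eta\le d(x,x')+\eta .
\]
The left side is also at most $\kappa$, because the values lie in $[0,\kappa]$. So it is at most $d(x_n,x_m')$. Second, by \eqref{eq:step} and $D_i\in R^t$,
\[
D_i(x,b)+D_j(x',b)\ge D_i(x,b)+D_i(x',b)-\eta\ge d(x,x')+t-\eta=d(x,x')+\eta\ge d(x_n,x'_m).
\]
So $\rho$ is a metric with values at most $\kappa$. By (EP) over $A_S$ and ultrahomogeneity there is $g\in G$ with $d(x_n,gb)=D_{\sigma(n)}(x,b)$ for all $x\in A$, $n\in S$, $b\in B$. By \eqref{eq:see2}, $D_{h_ng}=D_{\sigma(n)}$ on $A\times B$ for $n\in S$. Since $\varphi(h_ng)=\hat\varphi(D_{h_ng})$, \eqref{eq:see} gives $\varphi(h_ng)<r$ for $n\in P$ and $\varphi(h_ng)>s$ for $n\in M$.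
\end{proof}

\section{Stabilizers are extremely amenable}\label{sec:ea}

Compact spaces are Hausdorff. A \emph{flow} of a topological group $S$ is a continuous action $S\times Y\to Y$ on a nonempty compact space $Y$. The group $S$ is \emph{extremely amenable} if every $S$-flow has a fixed point. We need this property for enough of the groups $G_B$. We obtain it from a dense subgroup of $G$ that is the automorphism group of a countable ordered structure; the order is needed for the Ramsey theorem below.

\subsection{Background}
A \emph{Fra\"iss\'e class} $\mathcal K$ is a class of finite structures in a countable relational language, closed under isomorphism and substructures, with countably many isomorphism types and members of arbitrarily large finite size, that has joint embedding (two members embed in a third) and amalgamation (two members $Z,Y$ with a common substructure $C$ embed in a third by maps that agree on $C$). Such a class has a \emph{limit}, a countable structure $Q$ whose finite substructures are, up to isomorphism, the members of $\mathcal K$, and in which every isomorphism between finite substructures extends to an automorphism. As for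 (EP), it follows that
\begin{equation}\label{eq:fep}
\parbox{0.82\textwidth}{if $Z\subset Q$ is a finite substructure and $Z\subset W\in\mathcal K$, then there is an embedding $W\to Q$ that is the identity on $Z$.}
\end{equation}
An \emph{order class} is one whose language has a symbol $<$ interpreted as a linear order. The class $\mathcal K$ has the \emph{Ramsey property} if for all $A,B\in\mathcal K$ and $k\in\mathbb N$ there is $C\in\mathcal K$ with $C\to(B)^A_k$: for every coloring of the copies of $A$ in $C$ with $k$ colors there is a copy of $B$ in $C$ all of whose subcopies of $A$ have the same color. We use three results.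
\begin{itemize}
\item[(N)] The class of finite ordered metric spaces has the Ramsey property (Ne\v set\v ril \cite{Nes}).
\item[(KPT)] If a Fra\"iss\'e order class has the Ramsey property, the automorphism group of its limit, with the topology of pointwise convergence on the discrete limit, is extremely amenable (Kechris, Pestov and Todorcevic \cite{KPT}).
\item[(U)] The completion of the rational Urysohn space with distances in $\mathbb Q\cap[0,\kappa]$, which is the Fra\"iss\'e limit of the finite metric spaces with such distances, is $\mathbb U$ (Urysohn; see \cite[\S6]{KPT} and \cite{NVT}).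
\end{itemize}
In (N) the distances are arbitrary nonnegative reals, with no bound.

\subsection{The ordered rational Urysohn space}
Let $\mathcal K$ be the class of finite ordered metric spaces with distances in $\mathbb Q\cap[0,\kappa]$; the language has $<$ and a binary symbol for each distance.

\begin{lemma}\label{lem:fraisse}
$\mathcal K$ is a Fra\"iss\'e order class with the Ramsey property.
\end{lemma}

\begin{proof}
Everything except joint embedding, amalgamation and the Ramsey property is immediate.

\emph{Amalgamation of metrics.} Let $Z,Y\in\mathcal K$ have the common part $C\ne\emptyset$. Apply Lemma~\ref{lem:glue} with the triples $(c,c,0)$, $c\in C$; the left side of \eqref{eq:bridge} is $0$. The cross distances are rational, and $d(z,c)+d(c,y)=0$ only if $z=c=y$, so they vanish only between the two copies of a point of $C$. Identifying these copies gives a metric on $Z\cup_CY$. If $C=\emptyset$, which includes joint embedding, let all cross distances be a constant $K\in\mathbb Q\cap(0,\kappa]$ that is at least the diameters of $Z$ and $Y$. A triangle with two cross sides has sides $K,K,\ell$ with $\ell\le K$, so the triangle inequalities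 hold.

\emph{Amalgamation of orders.} Two finite linear orders on $Z$ and $Y$ that agree on $C$ have a common linear extension to $Z\cup_CY$: the points of $C$ cut $Z\setminus C$ and $Y\setminus C$ into consecutive intervals, and in each gap we place the points of $Z$ first and then those of $Y$.

\emph{Ramsey property.} Let $A,B\in\mathcal K$ and $k\in\mathbb N$, and by (N) let $C$ be a finite ordered metric space with $C\to(B)^A_k$. Its metric $d$ may have irrational values or values above $\kappa$; we change only those. Let $\Pi$ be the set of all functions $d'\ge0$ on the pairs of distinct points of $C$ that satisfy the triangle inequalities and agree with $d$ on all pairs at rational $d$-distance. It is given by linear equations and inequalities with rational coefficients, and $d\in\Pi$. Rational points of $\Pi$ lie arbitrarily close to $d$: the equations, together with the inequalities that are equalities at $d$, define an affine subspace that has rational equations and contains $d$. Rational points are dense in this subspace (solve for some coordinates in terms of the others), and near $d$ the remaining inequalities stay strict. Since $d$ is positive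 on pairs of distinct points, there is a rational $d'\in\Pi$ with all values positive. Put $C'=(C,\min(d',\kappa),<)\in\mathcal K$.

A copy of $A$ or $B$ in $C$ has distances in $\mathbb Q\cap[0,\kappa]$, so it has the same metric in $C'$ and is a copy in $C'$. Given a $k$-coloring of the copies of $A$ in $C'$, restrict it to the copies of $A$ in $C$. There is a copy $\tilde B$ of $B$ in $C$ whose subcopies of $A$ in $C$ have one color. It is a copy of $B$ in $C'$, and since $C$ and $C'$ induce the same structure on $\tilde B$, its subcopies of $A$ in $C'$ are the same. So $C'\to(B)^A_k$.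
\end{proof}

Let $(Q,d,<)$ be the limit of $\mathcal K$, and let $H=\mathrm{Aut}(Q,d,<)$ with the topology of pointwise convergence on the discrete set $Q$. By (KPT), $H$ is extremely amenable. We identify $(Q,d)$ without its order. Let $Z\subset Q$ be finite and let $Z\cup\{p\}$ be a metric space with distances in $\mathbb Q\cap[0,\kappa]$ that extends the metric of $Z$. Declaring $p$ the largest point gives a member of $\mathcal K$, so by \eqref{eq:fep} it embeds in $Q$ over $Z$. Thus the countable space $(Q,d)$ has the extension property for finite metric spaces with distances in $\mathbb Q\cap[0,\kappa]$, and by back-and-forth it is the rational Urysohn space in (U). Hence we may take $\mathbb U$ to be the completion of $Q$. Extending isometries to the completion gives an injective homomorphism $H\to G$. It is continuous: if two isometries agree at $q\in Q$, their values at a point $x\in\mathbb U$ are at distance at most $2d(q,x)$, and $Q$ is dense. We regard $H$ as a subgroup of $G$, but with its own topology, which is at least as fine as that induced by $G$. For finite $B\subset Q$ put $H_B=H\cap G_B$, an open subgroup of $H$ in the topology of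 $H$.

\subsection{Passing to stabilizers}
Extreme amenability passes from $H$ to the open subgroup $H_B$ by co-induction of flows, and from $H_B$ to $G_B$ by density.

\begin{lemma}\label{lem:open}
An open subgroup $S$ of an extremely amenable group $L$ is extremely amenable.
\end{lemma}

\begin{proof}
Let $Y$ be an $S$-flow. We turn it into an $L$-flow. Let
\[
\tilde Y=\{\psi\colon L\to Y:\ \psi(hk)=k^{-1}\psi(h)\text{ for }h\in L,\ k\in S\}
\]
with the pointwise topology. Restriction to a set of representatives of $L/S$ identifies $\tilde Y$ with $Y^{L/S}$, so $\tilde Y$ is nonempty and compact. Let $L$ act by $(h'\psi)(h)=\psi(h'^{-1}h)$; this preserves $\tilde Y$. To see that the action is continuous at $(h_0',\psi_0)$, fix $h$ and write $h'^{-1}h=h_0'^{-1}h\,k$ with $k=h^{-1}h_0'h'^{-1}h$. As $h'\to h_0'$ we have $k\to e$, so eventually $k\in S$ because $S$ is open. Then $(h'\psi)(h)=k^{-1}\psi(h_0'^{-1}h)$, which tends to $\psi_0(h_0'^{-1}h)=(h_0'\psi_0)(h)$ as $k\to e$ and $\psi\to\psi_0$.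

By hypothesis there is a fixed $\psi\in\tilde Y$. It is constant, say $\psi\equiv y$, and then $y=\psi(hk)=k^{-1}\psi(h)=k^{-1}y$ for all $k\in S$.
\end{proof}

\begin{lemma}\label{lem:ea}
For every finite $B\subset Q$, possibly empty, $H_B$ is dense in $G_B$, and $G_B$ is extremely amenable. In particular $H$ is dense in $G$.
\end{lemma}

\begin{proof}
\emph{Density.} Let $k\in G_B$. Since $Q$ is dense in $\mathbb U$, and points of $B$ impose no condition, it suffices to find, for given distinct $c_1,\dots,c_m\in Q\setminus B$ ($m\ge1$) and rational $\varepsilon>0$, some $h\in H_B$ with $d(hc_i,kc_i)<2\varepsilon$ for all $i$. The $kc_i$ are distinct and not in $B$, as $k$ is injective and fixes $B$. So there are distinct $c_i''\in Q\setminus B$ with $d(c_i'',kc_i)<\varepsilon$: choose them close enough to $kc_i$. They need not have the same mutual distances, or the same order, as the $c_i$. We correct this by gluing a copy of $B\cup\{c_1,\dots,c_m\}$, with its order, next to them.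

Apply Lemma~\ref{lem:glue} to $Z=B\cup\{c_1'',\dots,c_m''\}$, a disjoint copy of $Y=B\cup\{c_1,\dots,c_m\}$, and the triples $(b,b,0)$ for $b\in B$ and $(c_i'',c_i,\varepsilon)$. For two triples of the first kind the left side of \eqref{eq:bridge} is $0$. Since $k$ is an isometry fixing $B$,
\begin{align*}
|d(c_i'',b)-d(c_i,b)|&=|d(c_i'',b)-d(kc_i,b)|\le\varepsilon,\\
|d(c_i'',c_j'')-d(c_i,c_j)|&=|d(c_i'',c_j'')-d(kc_i,kc_j)|\le2\varepsilon ,
\end{align*}
as \eqref{eq:bridge} requires. The resulting pseudometric is rational-valued with values at most $\kappa$. A path over a bridge $(c_i'',c_i,\varepsilon)$ has length at least $\varepsilon$, and $d(z,b)+d(b,y)=0$ only for $z=b=y$. So cross distances vanish only between the two copies of a point of $B$. Identifying these gives a metric space $W=Z\cup Y$ with $Z\cap Y=B$. The orders of $Z$ and $Y$ inherited from $Q$ agree on $B$, so they have a common linear extension to $W$, as in the proof of Lemma~\ref{lem:fraisse}. Then $W\in\mathcal K$, and \eqref{eq:fep} gives an embedding $W\to Q$ that is the identity on $Z$. Let $c_i'$ be the image of the point $c_i$ of $Y$. The map that fixes $B$ and sends $c_i$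 to $c_i'$ is an isomorphism between finite substructures of $Q$, so it extends to some $h\in H_B$, and
\[
d(hc_i,kc_i)\le d(c_i',c_i'')+d(c_i'',kc_i)<\varepsilon+\varepsilon=2\varepsilon .
\]

\emph{Extreme amenability.} Let $Y$ be a $G_B$-flow. Since $H\to G$ is continuous, $Y$ is also an $H_B$-flow for the topology of $H$. As $H_B$ is extremely amenable by Lemma~\ref{lem:open}, it fixes some $y\in Y$. The stabilizer of $y$ in $G_B$ is closed and contains the dense subgroup $H_B$, so it is $G_B$.
\end{proof}

\section{Proof of the theorem}\label{sec:proof}

The next two lemmas hold for every topological group $G$ and will be used again in Section~\ref{sec:transfer}. For $k\in G$ and $\psi\colon G\to\mathbb R$ put $(k\cdot\psi)(g)=\psi(gk)$; this is a left action. For $f\in\mathrm{RUC}(G)$ let $X_f$ be the closure of $\{k\cdot f:k\in G\}$ in $\mathbb R^G$ with the pointwise topology.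

\begin{lemma}\label{lem:X}
Let $G$ be a topological group and $f\in\mathrm{RUC}(G)$.
\begin{enumerate}
\item[(i)] $X_f$ is compact and invariant under the action of $G$.
\item[(ii)] $\sup_g|\psi(hg)-\psi(g)|\le\sup_g|f(hg)-f(g)|$ for all $\psi\in X_f$ and $h\in G$. In particular $X_f\subset\mathrm{RUC}(G)$.
\item[(iii)] The action $G\times X_f\to X_f$ is continuous.
\item[(iv)] If $f$ is tame, every $\psi\in X_f$ is tame.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) $X_f$ is compact because $f$ is bounded. Each $k$ acts on $\mathbb R^G$ by a homeomorphism that permutes the right translates of $f$.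

(ii) The inequality holds for $\psi=k\cdot f$ and passes to pointwise limits.

(iii) Fix $g\in G$. For $k,k_0\in G$ and $\psi,\psi_0\in X_f$,
\[
|\psi(gk)-\psi_0(gk_0)|\le|\psi(gk)-\psi(gk_0)|+|\psi(gk_0)-\psi_0(gk_0)| .
\]
Since $gk=(gkk_0^{-1}g^{-1})\,gk_0$ and $gkk_0^{-1}g^{-1}\to e$ as $k\to k_0$, the first term tends to $0$, uniformly in $\psi\in X_f$ by (ii). The second tends to $0$ as $\psi\to\psi_0$.

(iv) Suppose that $(\psi(h_n\,\cdot))$ is independent with $r<s$. Given finite disjoint $P,M$, there is $g$ with $\psi(h_ng)<r$ for $n\in P$ and $\psi(h_ng)>s$ for $n\in M$. These are finitely many strict inequalities on values of $\psi$, so some $k\cdot f$ satisfies them: $f(h_ngk)<r$ for $n\in P$ and $f(h_ngk)>s$ for $n\in M$. So $(f(h_n\,\cdot))$ is independent, and $f$ is not tame.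
\end{proof}

\begin{lemma}[Comparison of two values]\label{lem:compare}
Let $G$ be a topological group, $f\in\mathrm{RUC}(G)$, $\varepsilon>0$, and $V\subset G$ with $|f(hx)-f(x)|\le\varepsilon$ for all $h\in V$, $x\in G$. Let $g\in G$, and let $S$ be an extremely amenable subgroup of $G$ with $S\subset V\cap g^{-1}Vg$. Then there is $\varphi\in\overline{S\cdot f}\subset X_f$ that is right $S$-invariant, and if $\varphi$ is constant, then $|f(g)-f(e)|\le2\varepsilon$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:X}, $\overline{S\cdot f}$ is an $S$-flow. It has a fixed point $\varphi$, that is, $\varphi(xk)=\varphi(x)$ for $x\in G$, $k\in S$. Choose a net $k_i\in S$ with $f(xk_i)\to\varphi(x)$ for every $x\in G$. Since $k_i\in V$ and $gk_ig^{-1}\in V$,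
\[
|f(k_i)-f(e)|\le\varepsilon,\qquad |f(gk_i)-f(g)|=|f((gk_ig^{-1})g)-f(g)|\le\varepsilon .
\]
If $\varphi\equiv c$, the limit gives $|c-f(e)|\le\varepsilon$ and $|c-f(g)|\le\varepsilon$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G=\mathrm{Iso}(\mathbb U)$ with $\mathbb U=\mathbb U_\kappa$, and let $Q$ and $H$ be as in Section~\ref{sec:ea}. Let $f\in\mathrm{Tame}(G)$ and $\varepsilon>0$, and let $V=\{h\in G:|f(hx)-f(x)|\le\varepsilon\text{ for all }x\in G\}$. This is a neighborhood of $e$. An isometry that fixes $a$ moves a point $x$ by at most $2d(a,x)$. Since $Q$ is dense in $\mathbb U$, there is therefore a finite nonempty $A\subset Q$ with $G_A\subset V$.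

Let $g\in H$ and put $B=A\cup g^{-1}A$. Then $B\subset Q$, because $g$ preserves $Q$. The group $S=G_B$ is extremely amenable by Lemma~\ref{lem:ea}. Moreover $G_B\subset G_A\subset V$ and $G_B\subset G_{g^{-1}A}=g^{-1}G_Ag\subset g^{-1}Vg$. Let $\varphi$ be the function from Lemma~\ref{lem:compare}. It is right $G_B$-invariant, and by Lemma~\ref{lem:X} it is in $\mathrm{RUC}(G)$ and tame. By Proposition~\ref{prop:inv} it is constant. So $|f(g)-f(e)|\le2\varepsilon$.

Here $g\in H$ and $\varepsilon>0$ were arbitrary, so $f=f(e)$ on $H$. As $f$ is continuous and $H$ is dense in $G$, $f$ is constant.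
\end{proof}

\section{Compact systems and representations}

In this section $G$ is $\mathrm{Iso}(\mathbb U_1)$ or $\mathrm{Iso}(\mathbb U_\infty)$. For an action of $G$ on $X$, a function $F$ on $X$ and $g\in G$, we write $(F\circ g)(y)=F(gy)$.

\begin{corollary}\label{cor:flows}
Let $G$ act continuously on a compact space $X$, and let $F\in C(X)$ be real-valued and non-constant on some orbit $Gx$. Then $\{F\circ g:g\in G\}$ contains an independent sequence. In particular $G$ acts trivially on every tame compact $G$-system, that is, one for which no family $\{F\circ g:g\in G\}$ with $F\in C(X)$ contains an independent sequence.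
\end{corollary}

\begin{proof}
Let $f(g)=F(gx)$. By compactness of $X$ and joint continuity of the action, $\sup_{y\in X}|F(hy)-F(y)|\to0$ as $h\to e$, so $f\in\mathrm{RUC}(G)$. It is not constant, so by Theorem~\ref{thm:main} some sequence $(f(h_n\,\cdot))$ is independent. Since $f(h_ng)=(F\circ h_n)(gx)$, the sequence $(F\circ h_n)$ is independent on $X$. If the action is not trivial, then $gx\ne x$ for some $g,x$, and some $F\in C(X)$ separates these two points of the orbit $Gx$; so the system is not tame.
\end{proof}

\begin{corollary}\label{cor:reps}
Every strongly continuous, uniformly bounded linear representation of $G$ on a real Banach space that contains no isomorphic copy of $\ell_1$ is trivial.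
\end{corollary}

\begin{proof}
Let $\|g\|\le C$ for all $g\in G$, let $v$ be in the Banach space, let $\psi\ne0$ be a continuous functional, and let $f(g)=\psi(g^{-1}v)$. Then $f$ is bounded. Since $|f(hg)-f(g)|=|\psi(g^{-1}(h^{-1}v-v))|\le C\|\psi\|\,\|h^{-1}v-v\|$, we have $f\in\mathrm{RUC}(G)$.

We claim that $f$ is tame. Suppose that the functions $f_n=f(h_n\,\cdot)$ are independent with $r<s$. Put $v_n=h_n^{-1}v$, so that $f_n(g)=\psi(g^{-1}v_n)$. Given reals $c_1,\dots,c_N$, choose $g$ with $f_n(g)>s$ if $c_n\ge0$ and $f_n(g)<r$ if $c_n<0$ ($n\le N$), and $g'$ with the opposite pattern. Then $c_n(f_n(g)-f_n(g'))\ge(s-r)|c_n|$ for each $n\le N$, so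
\[
(s-r)\sum_{n\le N}|c_n|\le\sum_{n\le N} c_n\bigl(f_n(g)-f_n(g')\bigr)=\psi\Bigl((g^{-1}-g'^{-1})\sum_{n\le N} c_nv_n\Bigr)\le2C\|\psi\|\,\Bigl\|\sum_{n\le N} c_nv_n\Bigr\| .
\]
Together with $\|v_n\|\le C\|v\|$ this shows that $(v_n)$ spans an isomorphic copy of $\ell_1$, a contradiction.

By Theorem~\ref{thm:main}, $f$ is constant, so $\psi(g^{-1}v)=\psi(v)$ for all $g$. As $\psi$ and $v$ were arbitrary, the representation is trivial.
\end{proof}

\begin{remark}
The hypothesis on $\ell_1$ cannot be dropped. On $\mathrm{RUC}(G)$ with the supremum norm, $(h\cdot f)(g)=f(h^{-1}g)$ defines an action of $G$ by linear isometries, which is strongly continuous by the definition of $\mathrm{RUC}(G)$. It is faithful. Indeed, for $x,y\in\mathbb U$ the function $g\mapsto\min(1,d(x,gy))$ is in $\mathrm{RUC}(G)$, because $|d(x,hgy)-d(x,gy)|\le d(h^{-1}x,x)$. These functions separate points of $G$: if $g_1y\neq g_2y$, take $x=g_1y$. An element $h$ that acts trivially satisfies $f(h^{-1})=f(e)$ for all $f\in\mathrm{RUC}(G)$, so $h=e$.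
\end{remark}

\section{A transfer principle}\label{sec:transfer}

Tameness entered the reduction of Section~\ref{sec:proof} only through the fact that it passes to limits of right translates. For suitable families of subgroups the limit $\varphi$ is moreover left uniformly continuous. Then, for a class of functions closed under such limits, triviality within $\mathrm{UC}(G)$ implies triviality within $\mathrm{RUC}(G)$.

\begin{theorem}\label{thm:transfer}
Let $G$ be a topological group and $\mathcal S$ a family of subgroups of $G$ such that
\begin{enumerate}
\item[(1)] each $S\in\mathcal S$ is extremely amenable;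
\item[(2)] for every neighborhood $V$ of $e$ and every $g$ in a dense subset of $G$ there is $S\in\mathcal S$ with $S\subset V\cap g^{-1}Vg$;
\item[(3)] for every $S\in\mathcal S$ and every neighborhood $V$ of $e$ there is a neighborhood $U$ of $e$ with $U\subset g^{-1}Vg\,S$ for all $g\in G$.
\end{enumerate}
Let $\mathcal A\subset\mathrm{RUC}(G)$ be such that for each $f\in\mathcal A$ the pointwise closure of $\{f(\cdot\,k):k\in G\}$ is contained in $\mathcal A$; for example, $\mathcal A=\mathrm{Tame}(G)$. Then all functions in $\mathcal A$ are constant if and only if all functions in $\mathcal A\cap\mathrm{UC}(G)$ are constant. In particular this applies to every extremely amenable non-archimedean group $G$ (one whose open subgroups form a base of neighborhoods of $e$), with $\mathcal S$ the family of all open subgroups.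
\end{theorem}

\begin{proof}
The class $\mathrm{Tame}(G)$ is an example by Lemma~\ref{lem:X}(iv). One direction of the equivalence is trivial. Conversely, let all functions in $\mathcal A\cap\mathrm{UC}(G)$ be constant, and let $f\in\mathcal A$ and $\varepsilon>0$. Choose a neighborhood $V$ of $e$ with $|f(hx)-f(x)|\le\varepsilon$ for $h\in V$, $x\in G$. Let $g$ be in the dense set that (2) provides for $V$, take $S$ from (2), and let $\varphi\in\overline{S\cdot f}\subset X_f\subset\mathcal A$ be the right $S$-invariant function of Lemma~\ref{lem:compare}.

We show that $\varphi$ is left uniformly continuous. Let $\varepsilon'>0$. As $\varphi\in\mathrm{RUC}(G)$, there is a neighborhood $V'$ of $e$ with $|\varphi(vx)-\varphi(x)|\le\varepsilon'$ for $v\in V'$, $x\in G$. Take $U$ from (3) for $S$ and $V'$. For $u\in U$ and $x\in G$ write $u=x^{-1}vx\,k$ with $v\in V'$, $k\in S$. Then $\varphi(xu)=\varphi(vxk)=\varphi(vx)$ by right invariance, and this differs from $\varphi(x)$ by at most $\varepsilon'$.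

So $\varphi\in\mathcal A\cap\mathrm{UC}(G)$ is constant, and $|f(g)-f(e)|\le2\varepsilon$ by Lemma~\ref{lem:compare}. This holds for a dense set of $g$, hence for all $g\in G$ because $f$ is continuous. As $\varepsilon$ was arbitrary, $f$ is constant.

Finally, let $G$ be extremely amenable and non-archimedean, and let $\mathcal S$ be the family of all open subgroups. Then (1) is Lemma~\ref{lem:open}. For (2), choose an open subgroup inside the neighborhood $V\cap g^{-1}Vg$ of $e$. For (3), take $U=S$, since $e\in g^{-1}Vg$.
\end{proof}

\begin{remark}
The principle also applies to $G=\mathrm{Iso}(\mathbb U)$ of the previous sections, with $\mathcal S=\{G_B:\emptyset\ne B\subset Q\text{ finite}\}$. Condition (1) is Lemma~\ref{lem:ea}, and (2) holds for $g\in H$ as in the proof of Theorem~\ref{thm:main}. For (3), let $S=G_B$, and let $V$ contain all $h$ with $d(ha,a)\le\delta$ for $a\in A$, where $A\neq\emptyset$ is finite and $\delta>0$. Put $U=\{u\in G:d(ub,b)\le\delta\text{ for }b\in B\}$. For $u\in U$ and $g\in G$ we have $|d(a,gb)-d(a,gub)|\le d(b,ub)\le\delta$, so Lemma~\ref{lem:move} with $g'=gu$ gives $v\in V$ with $vgb=gub$ for $b\in B$. Then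 $k=(vg)^{-1}gu\in G_B$ and $u=g^{-1}vg\,k\in g^{-1}Vg\,S$. So the known triviality of $\mathrm{Tame}\cap\mathrm{UC}$ for $\mathrm{Iso}(\mathbb U_1)$, combined with Theorem~\ref{thm:transfer}, also yields the case $G=\mathrm{Iso}(\mathbb U_1)$ of Theorem~\ref{thm:main}. In the proof given above, Proposition~\ref{prop:inv} takes the place of that fact.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Iba} Tom\'as Ibarluc\'ia, \emph{The dynamical hierarchy for Roelcke precompact Polish groups}, arXiv:1405.4613 (2014).

\bibitem{KPT} Kechris, Pestov and Todorcevic, GAFA \textbf{15} (2005).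

\bibitem{Nes} J. Ne\v set\v ril, \emph{Metric spaces are Ramsey}, European J. Combin. \textbf{28} (2007).

\bibitem{NVT} Nguyen Van Th\'e, Mem. AMS \textbf{968} (2010).

\end{thebibliography}
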